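# Curves of every genus and every index over infinite finitely generated fields

## 1. A conic, a cubic and a sextic, and the degrees of their points

Begin with the conic over $\mathbb Q$
$$x^2+xy+y^2=2z^2 .$$
It has no rational point. Take a solution in coprime integers. The left side is odd unless $x,y$ are both even; if both are even, then $4\mid 2z^2$, so $z$ is even too, a contradiction.

The argument gives more. Let $F'/\mathbb Q_2$ be a finite extension with ramification index $e$, residue degree $f$, residue field $k'=\mathbb F_{2^f}$, and normalized valuation $v'$ (value group $\mathbb Z$, so $v'(2)=e$). Suppose $f$ is odd. Then $\mathbb F_4\not\subset k'$, so $U^2+U+1$ has no root in $k'$. If $(x,y)\ne(0,0)$, divide by the coordinate of smaller valuation: the value of $x^2+xy+y^2$ becomes a unit. Hence $v'(x^2+xy+y^2)=2\min(v'(x),v'(y))$. At a point of the conic over $F'$ we get $z\ne0$ and $2\min(v'(x),v'(y))=e+2v'(z)$, so $e$ is even. Thus $ef=[F':\mathbb Q_2]$ is always even: every closed point of the conic over $\mathbb Q_2$ has even degree.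

We record the mechanism, since it returns twice.

**Convention.** For a field $F_v$ complete under a discrete valuation, with ring of integers $\mathcal O$, uniformizer $\pi$ and finite residue field $k$, and for a finite extension $F'/F_v$, the letters $e,f,k',v'$ denote the ramification index, the residue degree, the residue field and the normalized valuation of $F'$. We have $[F':F_v]=ef$ and $v'(\pi)=e$.

**Lemma 1.** Let $b\in\mathcal O$ be such that $U^2+U+\bar b$ is irreducible over $k$. If $f$ is odd, then $v'(y^2+ty+bt^2)=2\min(v'(y),v'(t))$ for all $(y,t)\neq(0,0)$ in $F'^2$.

*Proof.* An irreducible quadratic over the finite field $k$ stays irreducible over the extension $k'$ of odd degree $f$. So $y^2+ty+\bar bt^2$ has no nontrivial zero over $k'$: if $t\ne0$, then $y/t$ would be a root of $U^2+U+\bar b$; if $t=0$, then $y=0$. Scale $(y,t)$ so that $\min(v'(y),v'(t))=0$. The reduction is nonzero, so the value of the form is a unit. $\square$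

Such a $b$ always exists: if $\operatorname{char}k\ne2$, let $1-4\bar b$ be a nonsquare; if $\operatorname{char}k=2$, let $\bar b$ have absolute trace $1$.

Next, a plane cubic over $\mathbb Q$:
$$x^3+7y^3+49z^3=0. $$
At a point over a finite extension $F'$ of $\mathbb Q_7$ the three terms have valuations $3v'(x)$, $e+3v'(y)$, $2e+3v'(z)$ (where nonzero). If $3\nmid e$, these are pairwise distinct modulo $3$, and a sum of nonzero terms with distinct valuations is not zero. So $3\mid e$ for every point, and every closed point over $\mathbb Q_7$ has degree divisible by $3$.

Finally, a curve of genus $2$, the smooth projective model of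
$$y^2+x^3y+x^6=2 .$$
Its discriminant in $y$ is $x^6-4(x^6-2)=8-3x^6$, separable of degree $6$, so the genus is $2$. Work over $\mathbb Q_2$. At an affine point with $f$ odd, Lemma 1 with $b=1$, $t=x^3$ gives $2\min(v'(y),3v'(x))=e$, so $e$ is even. At infinity, $\eta=y/x^3$ satisfies $\eta^2+\eta+1=0$, so $f$ is even. Again every degree is even. With $x^{g+1}$ in place of $x^3$ the same works in every genus $g$.

**Definition.** A *curve* over a field $K$ is a smooth, projective, geometrically integral $K$-scheme of dimension one. The *index* $I(C)$ of a curve $C_{/K}$ is the greatest common divisor of the degrees $[K(P):K]$ of its closed points.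

The degrees of divisors form the subgroup of $\mathbb Z$ generated by the degrees of closed points, and every line bundle on a curve is $\mathcal O(D)$ for a divisor $D$. So $I(C)$ is also the least positive degree of a line bundle. A line section of the conic has degree $2$, one of the cubic has degree $3$, and the fibers of $x$ on the third curve have degree $2$. So the three curves have index $2,3,2$ over $\mathbb Q_2,\mathbb Q_7,\mathbb Q_2$, and hence over $\mathbb Q$.

The index is constrained: the canonical bundle has degree $2g-2$, so $I(C)\mid 2g-2$ (no condition if $g=1$). It also depends on the field: the conic above acquires the point $(\sqrt2:0:1)$ over $\mathbb Q(\sqrt2)$, so its index drops to $1$ there. But $\mathbb Q(\sqrt2)\subset\mathbb Q_7$, since $3^2\equiv 2 \pmod 7$, and $U^2+U+3$ is irreducible mod $7$ (its discriminant is $-11\equiv3$, a nonsquare). So by Lemma 1 the conic $y^2+xy+3x^2=7z^2$ has index $2$ over $\mathbb Q_7$, hence over $\mathbb Q(\sqrt2)$.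

**Definition.** A field is *IFG* if it is infinite and finitely generated as a field over its prime subfield.

Thus number fields, $\mathbb F_p(x)$ and $\mathbb Q(u)$ are IFG, while $\mathbb F_p$, $\mathbb Q_p$ and $\mathbb R$ are not. The question is whether $I\mid 2g-2$ is the only constraint over an IFG field. It is stated as a conjecture in Pete L. Clark, "On the indices of curves over local fields", arXiv:math/0611150 (2006). The answer is yes.

**Theorem.** Let $K$ be an IFG field, $g\ge0$, $I\ge1$, $I\mid 2g-2$. There is a curve $C_{/K}$ of genus $g$ and index $I$. Moreover:

- (a) if $(g,I)\ne(0,1)$ there are infinitely many such curves, pairwise non-isomorphic over $K$;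
- (b) $C$ can be taken to be the base change of a curve of index $I$ over $\mathbb Q$ (characteristic $0$), resp. over a subfield $\mathbb F_p(x_1)\subset K$ with $x_1$ transcendental (characteristic $p$);
- (c) given finitely many finitely generated fields $K_1,\dots,K_r$ of characteristic $0$, there is a single curve $C_{/\mathbb Q}$ of genus $g$ that has index $I$ over $\mathbb Q$ and over every $K_i$.

The examples show the two devices that we shall combine: ramification forced to be divisible by $J$ (the cubic), and a norm form that forces something to be even (the conic and the sextic). A case that neither settles alone is $g=3$, $I=4$.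

## 2. Trapping $K$ between a global field and its completion

A general IFG field has no reciprocity law to work with. But we have just handled $\mathbb Q(\sqrt2)$ by placing it inside $\mathbb Q_7$, and this generalizes. Let $F\subset K$ be a subfield, $v$ a place of $F$, and suppose that there is an $F$-embedding $K\hookrightarrow F_v$. Line bundles can be base changed and keep their degree. So for every curve $C_{/F}$
$$I(C_{F_v})\;\mid\; I(C_K)\;\mid\; I(C). \tag{1}$$
If $I(C)\mid I$ and $I\mid I(C_{F_v})$, all three indices equal $I$. So we build curves over a global field $F$ and bound their index below over one completion.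

**Choice of $F$.** In characteristic $0$ let $F=\mathbb Q$. In characteristic $p$ the field $K$ is infinite and finitely generated, so it has transcendence degree $\ge1$ over $\mathbb F_p$; as $\mathbb F_p$ is perfect, there is a separating transcendence basis $x_1,\dots,x_d$, and we let $F=\mathbb F_p(x_1)$. In both cases $K$ is finite separable over $F(z)=F(z_1,\dots,z_r)$ with $z_1,\dots,z_r$ algebraically independent over $F$, $r\ge0$. Throughout, $F^s$ is a separable closure of $F$ and $G_F=\mathrm{Gal}(F^s/F)$.

**Lemma 2.** There is a finite Galois extension $F_1/F$ such that for every nonarchimedean place $v$ of $F$ splitting completely in $F_1$ there is an $F$-embedding $K\hookrightarrow F_v$.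

*Proof.* Write $K=F(z)[U]/(f)$ with $f=f(U;z)\in F[z][U]$ irreducible over $F(z)$ and separable in $U$. As $F$ is infinite, there is $a\in F^r$ at which the leading coefficient and the discriminant of $f$ do not vanish. Let $F_1$ be the splitting field of the separable polynomial $f(U;a)$. Let $v$ split completely in $F_1$. Then $F_1$ embeds in $F_v$, so $f(U;a)$ has a root $\beta\in F_v$, and $f'(\beta;a)\neq0$ (derivative in $U$).

There are $\epsilon_1,\dots,\epsilon_r\in F_v$ algebraically independent over $F$: the algebraic closure of $F(\epsilon_1,\dots,\epsilon_i)$ in $F_v$ is countable and $F_v$ is uncountable, so we can choose them one after another. Multiplying by elements of $F^\times$ keeps them independent and makes them as small as we like. Put $y_i=a_i+\epsilon_i$.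

We now find a root of $f(U;y)$ in $F_v$. Choose $N$ with $\pi^N\beta\in\mathcal O_v$, and put $h_y(U)=\pi^{M}f(\pi^{-N}U;y)$, with $M$ so large that $h_y\in\mathcal O_v[U]$ for all $y$ with $|y_i-a_i|\le1$; this is possible because the coefficients are polynomials in $y$, hence bounded on this ball. At $\beta_1=\pi^N\beta$ we have $h_a(\beta_1)=0\ne h_a'(\beta_1)$. By continuity $|h_y(\beta_1)|<|h_y'(\beta_1)|^2$ for $y$ close to $a$. By Hensel's lemma $h_y$, and so $f(U;y)$, has a root in $F_v$.

Since the $y_i$ are algebraically independent over $F$, $z_i\mapsto y_i$ defines an embedding $F(z)\hookrightarrow F_v$. Sending $U$ to the root extends it to the field $K=F(z)[U]/(f)$. $\square$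

By Chebotarev, infinitely many places split completely in a given finite Galois extension of $F$.

## 3. A torsor whose integral model has a fiber of multiplicity $J$

We look for the general form of the cubic $x^3+7y^3+49z^3=0$: a genus one curve over $F_v$ all of whose points have $J\mid e$.

**Torsors.** Let $E$ be an elliptic curve over a field $F$. An *$E$-torsor* is an $F$-scheme $T$ with an $E$-action that becomes isomorphic to $E$ acting on itself by translations over $F^s$. It is a curve of genus one. For an isomorphism of torsors $\varphi:T_{F^s}\to E_{F^s}$ and $\sigma\in G_F$, the isomorphisms $\varphi$ and ${}^\sigma\varphi$ differ by translation by $\pm\xi_\sigma$, where $\xi$ is a 1-cocycle with values in $E(F^s)$; its class $[T]\in H^1(F,E)$ determines $T$. Every class occurs, and $[T]=0$ if and only if $T(F)\neq\emptyset$. The sign is fixed once and for all and plays no role.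

**Example (the cubic).** Let $M=\mathbb Q_7(\lambda)$ with $\lambda^3=7$. As $7\equiv1\pmod 3$, $\mathbb Q_7$ contains a primitive cube root of unity $\omega$, so $M$ is cyclic and totally ramified over $\mathbb Q_7$, with generator $\gamma:\lambda\mapsto\omega\lambda$. With $X_0=x$, $X_1=\lambda y$, $X_2=\lambda^2z$ the cubic becomes $E:X_0^3+X_1^3+X_2^3=0$ over $M$, with origin $(1:-1:0)$, and $\gamma$ acts through the coefficients in $M$ combined with $(X_0:X_1:X_2)\mapsto(X_0:\omega X_1:\omega^2X_2)$. The fixed points of the latter map in $\mathbb P^2$ are the three coordinate points. None of them lies on the cubic, even modulo $7$. An automorphism $P\mapsto\alpha(P)+c$ of $E$ with $\alpha\ne1$ has a fixed point, because $1-\alpha$ is surjective over an algebraic closure. So ours is a translation by a point $R$ of order $3$, and its reduction mod $7$ is again of order $3$. The cubic is thus $E$ twisted by a totally ramified cyclic extension through the point $R$.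

**Local data.** Let $E$ be an elliptic curve over $F_v$ with good reduction and smooth proper model $\mathcal E/\mathcal O$. Let $R\in E(F_v)=\mathcal E(\mathcal O)$ have order $J$, with reduction $\bar R$ of exact order $J$. Let $M/F_v$ be totally ramified cyclic of degree $J$, with group $\Gamma$, ring of integers $\mathcal O_M$, uniformizer $\lambda$, residue field $k$, and an isomorphism $\chi:\Gamma\to\mathbb Z/J$. Let $\iota:\mathbb Z/J\to E(F_v)$, $1\mapsto R$, and let $T_v$ be the $E$-torsor over $F_v$ with class $\iota_*\chi$. For $J=1$ this means $M=F_v$ and $T_v=E$.

**Step 1: the model $\mathcal T$.** *The purpose is to descend the smooth model of $E$ over $\mathcal O_M$ to a regular model of $T_v$ over $\mathcal O$.* The class of $T_v$ dies over $M$, so there is an isomorphism $(T_v)_M\cong E_M$ under which $\gamma\in\Gamma$ acts as the Galois action on $E_M$ followed by translation by $\pm\iota(\chi(\gamma))$. Since $\iota(\chi(\gamma))\in\mathcal E(\mathcal O)$, the same formula defines an action of $\Gamma$ on $\mathcal E_{\mathcal O_M}=\mathcal E\times_{\mathcal O}\mathcal O_M$: translations by $\mathcal O$-points commute with the Galois action. By Galois descent,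 $E_M/\Gamma\cong T_v$.

Recall that the inertia group of a point consists of the $\gamma$ that fix it and act trivially on its residue field. *All inertia groups are trivial.* At a point of the generic fiber the residue field contains $M$, on which $\gamma\neq1$ acts nontrivially. On the special fiber $\mathcal E_k$, the group $\Gamma$ acts trivially on $k$ because $M$ is totally ramified. So $\gamma\ne1$ acts as translation by the nonzero point $\pm\chi(\gamma)\bar R$. This has no geometric fixed point, whereas an element of an inertia group would fix every geometric point over the given point.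

The scheme $\mathcal E_{\mathcal O_M}$ is projective, so the quotient $\mathcal T:=\mathcal E_{\mathcal O_M}/\Gamma$ exists. As inertia is trivial, $\mathcal E_{\mathcal O_M}\to\mathcal T$ is finite étale Galois with group $\Gamma$ (SGA 1, V.2). Hence:

- $\mathcal T$ is regular and flat over $\mathcal O$, because it has a finite étale cover $\mathcal E_{\mathcal O_M}$ with these properties;
- $\mathcal T$ is proper over $\mathcal O$: it is separated and of finite type, being a quotient of such a scheme by a finite group over a noetherian base, and it is the image of a proper scheme;
- the generic fiber of $\mathcal T$ is $T_v$, because forming the quotient commutes with the flat base change to $F_v$.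

**Step 2: a $J$-th root of $(\pi)$.** *The purpose is to find on $\mathcal T$ the trace left by $\lambda$.* The invertible ideal $(\lambda)$ of $\mathcal E_{\mathcal O_M}$ is $\Gamma$-stable, so it descends to an invertible ideal $\mathcal J\subset\mathcal O_{\mathcal T}$. Since $(\lambda)^J=(\pi)$,
$$\mathcal J^J=\pi\mathcal O_{\mathcal T},\qquad X:=V(\mathcal J)=\mathcal E_k/\langle\bar R\rangle. \tag{2}$$
Here the second equality holds because the preimage of $V(\mathcal J)$ in $\mathcal E_{\mathcal O_M}$ is $V(\lambda)=\mathcal E_k$, a $\Gamma$-torsor over $V(\mathcal J)$. So $X$ is a curve of genus one over $k$, and the special fiber of $\mathcal T$ is $X$ with multiplicity $J$. As $\mathcal J^J\cong\mathcal O_{\mathcal T}$, we have $\deg\mathcal J|_X=0$.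

In the cubic example, the rational function $x/y=\lambda X_0/X_1$ lives on $T_v$ over $\mathbb Q_7$, and it generates $\mathcal J$ near the points of $X$ with $X_0X_1\ne0$.

**Lemma 3.** Let $P\in T_v(F')$ with $F'/F_v$ finite, and let $P$ also denote its extension $\operatorname{Spec}\mathcal O_{F'}\to\mathcal T$. Then $P^*\mathcal J$ maps isomorphically onto the ideal of $\mathcal O_{F'}$ of valuation $e/J$. In particular $J\mid e$, and $J\mid I(T_v)$.

*Proof.* $P$ extends because $\mathcal T$ is proper. The image of $P^*\mathcal J$ in $\mathcal O_{F'}$ is an ideal whose $J$-th power is $(\pi)$, of valuation $e$. So this ideal is nonzero, of valuation $e/J$, and the surjection onto it from the rank one free module $P^*\mathcal J$ is injective. A closed point with residue field $F'$ has degree $ef$, divisible by $J$. $\square$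

**Lemma 4.** If $\mathcal M$ is a line bundle on $\mathcal T$ with $\deg\mathcal M|_X>0$, then $H^1(\mathcal T,\mathcal M)=0$. For every line bundle $\mathcal M$ on $\mathcal T$, $\deg(\mathcal M|_{T_v})=J\deg(\mathcal M|_X)$.

*Proof.* The special fiber $\mathcal T_k$ has structure sheaf $\mathcal O_{\mathcal T}/\mathcal J^J$. It is filtered by the powers of $\mathcal J$, with graded pieces $\mathcal J^i|_X$, $0\le i<J$, of degree $0$ on $X$. So $\mathcal M|_{\mathcal T_k}$ is filtered with pieces $(\mathcal M\mathcal J^i)|_X$, each of degree $\deg\mathcal M|_X$.

Suppose this degree is positive. A line bundle of positive degree on a curve of genus one has no $H^1$, so $H^1(\mathcal T_k,\mathcal M|_{\mathcal T_k})=0$. The sequence $0\to\mathcal M\xrightarrow{\pi}\mathcal M\to\mathcal M|_{\mathcal T_k}\to0$ embeds $H^1(\mathcal T,\mathcal M)/\pi$ into this group. As $H^1(\mathcal T,\mathcal M)$ is a finitely generated $\mathcal O$-module, Nakayama's lemma shows that it is $0$.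

By flatness Euler characteristics agree on the two fibers, so
$$\deg(\mathcal M|_{T_v})=\chi(\mathcal M|_{\mathcal T_k})-\chi(\mathcal O_{\mathcal T_k})=\sum_{i=0}^{J-1}\bigl(\deg(\mathcal M\mathcal J^i|_X)-\deg(\mathcal J^i|_X)\bigr)=J\deg(\mathcal M|_X).\qquad\square$$

## 4. Realizing the torsor over $F$ with a divisor of degree $J$

Locally we have what we want. The principle (1) needs a torsor $T$ over $F$ that looks like $T_v$ at $v$ and whose global index is no larger than $J$.

**Proposition 5.** Let $F$ be as in Section 2, $F_1/F$ finite Galois, $J\ge1$. There is a finite Galois extension $F_2/F$ containing $F_1$ such that for all but finitely many places $v$ of $F$ splitting completely in $F_2$ the following exist: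

- an elliptic curve $E/F$ with good reduction at $v$, with smooth proper model $\mathcal E/\mathcal O_v$, and $R\in E(F_v)$ of order $J$ whose reduction has exact order $J$;
- a totally ramified cyclic extension $M/F_v$ of degree $J$, with an isomorphism $\chi:\mathrm{Gal}(M/F_v)\to\mathbb Z/J$;
- an $E$-torsor $T$ over $F$ having a divisor of degree $J$, such that the class of $T_{F_v}$ in $H^1(F_v,E)$ is $\iota_*\chi$, where $\iota:\mathbb Z/J\to E(F_v)$, $1\mapsto R$.

For such $T$ we have $T_{F_v}\cong T_v$, so Lemma 3 and (1) give
$$I(T)=I(T_{F_v})=J. \tag{3}$$

**Where the direct approach stops.** Suppose for the moment that $\operatorname{char}F\nmid J$. Then $\iota_*\chi$ comes from $H^1(F_v,E[J])$, and one would look for some $\xi\in H^1(F,E[J])$ restricting to it at $v$. Let $T$ be the torsor of $\xi$. It carries a Galois-invariant divisor class of degree $J$ over $F^s$ (Step 5 below). But an invariant class need not contain a divisor defined over $F$: there is an obstruction $\beta\in\mathrm{Br}(F)$, and knowing $\xi$ at $v$ says nothing about $\beta_w$ at the other places $w$. The remedy is to ask for more: $T$ should have points over $F_w$ for *all* $w\ne v$. Then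 $\beta_w=0$ for $w\neq v$, and reciprocity forces $\beta_v=0$ as well. A global class that is trivial away from $v$ and prescribed at $v$ is itself obstructed, by Poitou–Tate duality; the obstructing classes form a finite group that does not depend on $v$, and we make it invisible at $v$ by letting $v$ split in a suitable field. If $p=\operatorname{char}F$ divides $J$, the module $E[J]$ is not étale, and the $p$-part is handled separately, by Artin–Schreier theory.

Now the proof. In characteristic $p$ write $J=J'q$ with $q$ a power of $p$ and $p\nmid J'$. In characteristic $0$ put $J'=J$, $q=1$.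

**Step 1: choice of $E$ and $G$.** *We need $p$-power torsion points in characteristic $p$, hence an ordinary curve.* In characteristic $0$ take any elliptic curve $E/\mathbb Q$ and $G=0$. In characteristic $p$ take an ordinary elliptic curve $E_0/\mathbb F_p$ and $E=E_0\otimes F$. It exists: every $j\in\mathbb F_p$ is the invariant of a curve over $\mathbb F_p$; for $p=2,3$ only $j=0$ is supersingular, and for $p\ge5$ there are at most $\lfloor p/12\rfloor+2<p$ supersingular $j$-invariants (Silverman, *AEC*, V.4.1). Let $G=(E_0[q])_{\mathrm{red}}\otimes F$. As $\mathbb F_p$ is perfect, this is an étale subgroup scheme of $E$, and $G(F^s)=E_0(\overline{\mathbb F}_p)[q]\cong\mathbb Z/q$.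

**Step 2: choice of $F_2$.** *We trivialize all relevant modules and one finite group of global classes.* Let $A=E[J']$. It is étale, and the Weil pairing $A\times A\to\mu_{J'}$ identifies it with its dual. Let $S_0$ be a finite nonempty set of places of $F$ containing the archimedean ones, the places of bad reduction of $E$ and those dividing $J'$. For finite $S\supset S_0$ let $G_S$ be the Galois group of the maximal extension of $F$ in $F^s$ unramified outside $S$. The module $A$ is unramified outside $S_0$.

*The group $H^1(G_{S_0},A)$ is finite.* Let $L=F(A)$, the field generated by the points of $A$. It is unramified outside $S_0$ and contains $\mu_{J'}$ by the Weil pairing. The kernel of restriction to $L$ is $H^1(\mathrm{Gal}(L/F),A)$, which is finite. Over $L$ we have $A\cong\mu_{J'}^2$. By Kummer theory, classes in $H^1(L,\mu_{J'})$ unramified outside $S_0$ correspond to $a\in L^\times/L^{\times J'}$ whose valuations outside $S_0$ are divisible by $J'$. For such $a$ write $(a)=\mathfrak a^{J'}$ as ideals of the ring $\mathcal O_{L,S_0}$ of $S_0$-integers, and send $a$ to the class of $\mathfrak a$ in $\mathrm{Cl}(\mathcal O_{L,S_0})[J']$. If $\mathfrak a=(c)$, then $a/c^{J'}$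 is an $S_0$-unit. So these $a$ form an extension of a subgroup of $\mathrm{Cl}(\mathcal O_{L,S_0})[J']$ by $\mathcal O_{L,S_0}^\times/J'$, and both are finite ($S_0\ne\emptyset$).

Over $L$ each class of $H^1(G_{S_0},A)$ is a continuous homomorphism to a finite group, so it vanishes over a finite extension. Hence there is a finite Galois $F_2/F$ containing $F_1$ over which all points of $E[J']$ and of $G$ are rational and all elements of $H^1(G_{S_0},A)$ become zero. By the Weil pairing $\mu_{J'}\subset F_2$.

From now on let $v\notin S_0$ be nonarchimedean and completely split in $F_2$. Then $F_2\hookrightarrow F_v$, and $E[J'],G,\mu_{J'}$ are pointwise rational over $F_v$.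

**Step 3: choice of $R$ and $M$, and the local classes.** *This produces the data of Section 3.* Let $R=R'+R''$ with $R'\in E[J'](F_v)$ of order $J'$ and $R''$ a generator of $G(F_v)\cong\mathbb Z/q$ (zero if $q=1$). Then $R$ has order $J$. So does its reduction: in characteristic $0$ because torsion of order prime to the residue characteristic injects under reduction and $v\nmid J$; in characteristic $p$ because $R$ is a torsion point of the constant curve $E_0$, so its coordinates lie in the algebraic closure of $\mathbb F_p$ in $F_v$, which maps isomorphically onto the residue field $k_v$.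

By local class field theory, $M$ and $\chi$ are given by a continuous character of $F_v^\times=\mathcal O_v^\times\times\pi^{\mathbb Z}$ of order $J$. We take a character of $\mathcal O_v^\times$ onto $\mathbb Z/J$ and extend it by $0$ on $\pi$. The inertia group of $M/F_v$ is the image of $\mathcal O_v^\times$, hence everything, so $M$ is totally ramified. For the prime-to-$p$ part: $\mu_{J'}\subset F_v$ and $v\nmid J'$ give $J'\mid\#k_v^\times$, so the cyclic group $k_v^\times$, a quotient of $\mathcal O_v^\times$, has a character of order $J'$. In characteristic $p$ let $U$ be the group of principal units. It is a nonzero abelian pro-$p$ group without $p$-torsion, since $u^p=1$ implies $(u-1)^p=0$. So its Pontryagin dual is a nonzero discrete $p$-primary torsion group on which multiplication by $p$ is surjective. A nonzero divisible $p$-primary group has elements of every $p$-power order, so $U$ has a character of order $q$. Since $\mathcal O_v^\times=k_v^\times\times U$ here, the product of the two characters has order $J'q=J$.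

Let $c'\in H^1(F_v,A)$ and $c''\in H^1(F_v,G)$ be the classes of $\sigma\mapsto\chi(\sigma)R'$ and $\sigma\mapsto\chi(\sigma)R''$. The images of $c'$ and $c''$ in $H^1(F_v,E)$ sum to $\iota_*\chi$.

**Step 4: a global class trivial away from $v$.** *We find $\xi\in H^1(F,A)$ whose torsor has the class of $c'$ at $v$ and is trivial at every other place.* Let $S=S_0\cup\{v\}$ and $H=\bigoplus_{w\in S}H^1(F_w,A)$, with the sum of the local Tate pairings (cup product, Weil pairing, local invariant). It is a perfect pairing of finite groups, and it is symmetric because the Weil pairing and the cup product in degree $1$ are both antisymmetric. Let $B\subset H$ be the image of $H^1(G_S,A)$. Poitou–Tate duality gives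
$$B^\perp=B$$
(Neukirch–Schmidt–Wingberg (NSW), *Cohomology of Number Fields*, 8.6.10: exactness of the nine-term sequence at $\bigoplus_{w\in S}H^1(F_w,A)$; here $\#A$ is an $S$-unit prime to $\operatorname{char}F$, and $A$ is its own dual).

Let $D\subset H$ be $H^1_{\mathrm{ur}}(F_v,A)$ in the $v$-component and $0$ in the others. As $A$ is unramified at $v$ and $v\nmid\#A$, the group $H^1_{\mathrm{ur}}(F_v,A)$ is its own annihilator (NSW 7.2.15). So $D^\perp$ consists of the elements with unramified $v$-component, and
$$(B+D)^\perp=B\cap D^\perp,\qquad B+D=(B\cap D^\perp)^\perp. \tag{4}$$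

What is $B\cap D^\perp$? It is the image of those classes in $H^1(G_S,A)$ that are unramified at $v$. Such a class lies in $H^1(G_{S_0},A)$: the kernel $N_0$ of $G_S\to G_{S_0}$ is topologically generated by the conjugates of inertia at $v$ and acts trivially on $A$; the restriction of the class to $N_0$ is a $G_S$-equivariant homomorphism that vanishes on inertia at $v$, hence on all its conjugates; now use inflation–restriction. Conversely, classes in $H^1(G_{S_0},A)$ are unramified at $v$. By Step 2 they die in $F_2\hookrightarrow F_v$, so every element of $B\cap D^\perp$ has $v$-component $0$.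

Therefore the element of $H$ with $v$-component $c'$ and all other components $0$ is orthogonal to $B\cap D^\perp$. By (4) it lies in $B+D$. So there is $\xi\in H^1(G_S,A)$ with
$$\xi_w=0\ (w\in S_0),\qquad \xi_v-c'\in H^1_{\mathrm{ur}}(F_v,A),\qquad \xi_w\text{ unramified }(w\notin S). \tag{5}$$

Unramified discrepancies are harmless, by the following lemma.

**Lemma 6.** Let $w\notin S_0$. An unramified class in $H^1(F_w,A)$ has trivial image in $H^1(F_w,E)$.

*Proof.* $E$ has good reduction at $w$ and $w\nmid J'$, so $A$ is unramified at $w$ and the class is represented by a cocycle $\xi_\delta\in A(N)$ of $\Delta=\mathrm{Gal}(N/F_w)$ for a finite unramified $N/F_w$ over which all points of $A$ are rational. Let $\mathcal E$ be the smooth model over $\mathcal O_w$. As $\xi_\delta\in\mathcal E(\mathcal O_N)$, the Galois action on $\mathcal E_{\mathcal O_N}$ twisted by the translations by $\pm\xi_\delta$ is an action of $\Delta$ (this is the cocycle condition). Now $\mathcal O_N/\mathcal O_w$ is finite étale Galois with group $\Delta$, so by Galois descent the quotient $\mathcal T'=\mathcal E_{\mathcal O_N}/\Delta$ satisfies $\mathcal T'\times_{\mathcal O_w}\mathcal O_N\cong\mathcal E_{\mathcal O_N}$.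 Hence $\mathcal T'$ is smooth over $\mathcal O_w$, its generic fiber is the $E$-torsor of our class, and its special fiber is a torsor under the reduction of $E$ over the finite residue field. By Lang's theorem the special fiber has a rational point. By Hensel's lemma this point lifts to $\mathcal T'(\mathcal O_w)$. So the torsor is trivial. $\square$

Let $T'$ be the $E$-torsor over $F$ given by the image of $\xi$. By (5) and Lemma 6, $T'(F_w)\ne\emptyset$ for all $w\neq v$, and $[T'_{F_v}]$ is the image of $c'$.

**Step 5: $T'$ has a divisor of degree $J'$.** *Here reciprocity does its work.* Choose $\varphi:T'_{F^s}\cong E_{F^s}$ such that $\varphi$ and ${}^\sigma\varphi$ differ by translation by $\pm\xi_\sigma\in E[J']$. For $P\in E[J']$ we have $J'(P)\sim J'(O)$, so translations by points of $E[J']$ preserve the class of $\mathcal O(J'\cdot O)$. Hence the class of $\varphi^*\mathcal O(J'\cdot O)$ lies in $\mathrm{Pic}(T'_{F^s})^{G_F}$; its degree is $J'$. Let $\beta\in\mathrm{Br}(F)$ be its image in the exact sequence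
$$0\to\mathrm{Pic}\,T'\to\mathrm{Pic}(T'_{F^s})^{G_F}\to\mathrm{Br}\,F\to\mathrm{Br}\,T',$$
which is functorial in the base field. For $w\ne v$, a point in $T'(F_w)$ gives a retraction of $\mathrm{Br}\,F_w\to\mathrm{Br}\,T'_{F_w}$, so that map is injective and $\beta_w=0$. The local invariants of $\beta$ sum to $0$, so $\beta_v=0$ too. As $\mathrm{Br}\,F\to\bigoplus_w\mathrm{Br}\,F_w$ is injective, $\beta=0$, and the class comes from a line bundle of degree $J'$ on $T'$.

**Step 6: the $p$-part.** *For $q>1$ we need an $E$-torsor $T''$ over $F$ with a divisor of degree $q$ and with the image of $c''$ as its class at $v$.* It rests on a lemma.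

**Lemma 7.** Let $\operatorname{char}F=p$. For every finite commutative étale $p$-group $G$ over $F$, the map $H^1(F,G)\to H^1(F_v,G)$ is surjective.

*Proof.* First let $pG=0$ and $V=G(F^s)$. Tensor the Artin–Schreier sequence of $F^s$ with $V$ over $\mathbb F_p$: with $\phi=1\otimes\mathrm{Frob}$,
$$0\to V\to V\otimes_{\mathbb F_p}F^s\xrightarrow{\phi-1}V\otimes_{\mathbb F_p}F^s\to0$$
is exact and $G_F$-equivariant for the diagonal action. By descent, $V\otimes F^s\cong V_0\otimes_FF^s$ with $V_0=(V\otimes F^s)^{G_F}$, so the middle term has no higher cohomology. Hence $H^1(F,V)=V_0/(\phi-1)V_0$ and $H^2(F,V)=0$. Likewise, and compatibly, $H^1(F_v,V)=V_v/(\phi-1)V_v$ with $V_v=V_0\otimes_FF_v$. In coordinates $\phi$ raises the coordinates to the $p$-th power and applies a matrix, so $|\phi(x)|\le c_0|x|^p$ on $V_v$ for some constant $c_0$. So for small $x$ the sequence $\phi^n(x)$ tends to $0$, the series below converges, and by continuity of $\phi$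
$$x=(\phi-1)\Bigl(-\sum_{n\ge0}\phi^n(x)\Bigr).$$
Thus the subgroup $(\phi-1)V_v$ is open. As $V_0$ is dense in $V_v$, it meets every coset. This is the surjectivity.

In general, use induction on the exponent with $0\to G[p]\to G\xrightarrow{p}pG\to0$. Given $x_v\in H^1(F_v,G)$, lift its image in $H^1(F_v,pG)$ to $H^1(F,pG)$ by induction, and then to some $z\in H^1(F,G)$, which is possible since $H^2(F,G[p])=0$. Then $x_v-z_v$ comes from $H^1(F_v,G[p])$, onto which $H^1(F,G[p])$ surjects. So $x_v-z_v$, and hence $x_v$, comes from $H^1(F,G)$. $\square$

By Lemma 7 there is a $G$-torsor $Y''$ over $F$ with class $c''$ at $v$. Let $T''=E\times^GY''$, the quotient of $E\times Y''$ that turns $Y''$ into an $E$-torsor; its class at $v$ is the image of $c''$. It contains $G\times^GY''=Y''$, which is finite of degree $q$ over $F$, as a closed subscheme. So $T''$ has an effective divisor of degree $q$. If $q=1$ let $T''=E$.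

**Step 7: adding up.** Let $T$ be the torsor with class $[T']+[T'']$. Its class at $v$ is $\iota_*\chi$. The canonical morphism $T'\times T''\to T$ pushes the product of zero-cycles of degrees $J'$ and $q$ forward to a zero-cycle of degree $J'q=J$ on $T$. This proves Proposition 5. $\square$

## 5. Even index in genus at least two: double covers of $T$

Let $g\ge2$ and $I=2J$. Then $J\mid g-1$; put $m=(g-1)/J\ge1$. Take $F,F_1$ from Section 2, and $v,E,R,M,T$ from Proposition 5 for this $J$. Write $\mathcal O=\mathcal O_v$, and $\mathcal T,\mathcal J,X$ for the model of $T_{F_v}$ from Section 3. We look for $C$ as a double cover of $T$. Pulling back a divisor of degree $J$ gives $I(C)\mid2J$, and $C\to T$ gives $J\mid I(C_{F_v})$. What has to be gained is a factor $2$.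

**The sextic recipe, transplanted.** On the curve $y^2+x^3y+x^6=2$ we had a norm form equal to a uniformizer. On $T$ one would take $y^2+ty+bt^2=\pi u$, with $b$ as in Lemma 1 and $t,u$ sections of line bundles $\mathcal L,\mathcal L^2$ on $\mathcal T$ without common zero on $X$. At a point with $f$ odd, $t$ cannot be a unit, for then by Lemma 1 the left side would be a unit and the right side is not. So $t$ reduces to $0$ and $u$ is a unit there. Now the right side has valuation $e$, the left side has even valuation, and so $e$ is even. We also know $J\mid e$. If $J$ is odd, we get $2J\mid e$, as desired. If $J$ is even, as for $(g,I)=(3,4)$ where $J=2$, the evenness of $e$ is already implied by $J\mid e$, and we gain nothing. We need the right side to have valuation $e/J$ and not $e$. By Lemma 3 this is the valuation of $\mathcal J$. So we replace $\pi u$ by a section of $\mathcal L^2\otimes\mathcal J$.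

**Step 1: the family of double covers.** *We set up curves of genus $g$ over $F$.* Let $L$ be a line bundle on $T$ of degree $d=Jm=g-1$. For $(t,s)\in H^0(T,L)\times H^0(T,L^2)$ let
$$C_{t,s}:\quad y^2+ty+s=0$$
in the total space of $L$. It is finite flat of degree $2$ over $T$, and the direct image of its structure sheaf is $\mathcal O_T\oplus L^{-1}$. As $d>0$, $h^0(\mathcal O_{C_{t,s}})=1$, also geometrically, and $\chi(\mathcal O_{C_{t,s}})=-d$. So if $C_{t,s}$ is smooth, it is a curve of genus $1+d=g$.

**Step 2: $C_{t,s}$ is smooth for $(t,s)$ in a nonempty Zariski open set.** *This lets us choose $(t,s)$ freely later, within $v$-adic limits.* The universal family is flat and proper over the parameter space, so smoothness is an open condition. For nonemptiness work over an algebraic closure $\Omega$. A line bundle of degree $n\ge1$ on $T_\Omega$ has a section with $n$ distinct zeros: choose $n-1$ general points; the class of the bundle determines the last point. Fix an origin on $T_\Omega$. The last point coincides with the $j$-th one only if $2P_j+\sum_{i\ne j}P_i$ has a prescribed value, where $i$ runs through the other chosen indices, and this fails for general choices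 since multiplication by $2$ is not constant.

If $\operatorname{char}\Omega\ne2$, take $t=0$ and $s$ with $2d$ distinct zeros. A singular point of $y^2+s=0$ would have $y=0$ and lie over a multiple zero of $s$.

If $\operatorname{char}\Omega=2$, take $t$ with distinct zeros $x_1,\dots,x_d$ and $s$ vanishing at none of them; $s$ exists because $L^2$ has degree $2d\ge2$, hence is base point free. Replace $s$ by $cs$ with $c\in\Omega^\times$. The $y$-derivative is $t$, so a singular point lies over some $x_i$. In a local coordinate at $x_i$ it satisfies $y^2=cs(x_i)$ and $t'(x_i)y+cs'(x_i)=0$. Squaring the second equation, $t'(x_i)^2\,cs(x_i)=c^2s'(x_i)^2$, that is, $t'(x_i)^2s(x_i)=c\,s'(x_i)^2$. The left side is nonzero, so at most one $c\ne0$ satisfies this for each $i$. Any other $c$ works.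

**Step 3: the local choice.** *We put a section of $\mathcal J$ where the recipe had $\pi$.* The scheme $\mathcal T$ is regular, so $L_{F_v}$ extends to a line bundle $\mathcal L$ on $\mathcal T$ (take the closure of a divisor). By Lemma 4, $\deg\mathcal L|_X=d/J=m$. Choose $b\in\mathcal O$ as in Lemma 1. Choose $0\ne\bar t\in H^0(X,\mathcal L|_X)$, which is possible since $m\ge1$. Put $\mathcal N=(\mathcal L^2\otimes\mathcal J)|_X$, of degree $2m$. Since $\mathcal N(-\operatorname{div}\bar t)$ has degree $m>0$, its $H^1$ vanishes, and $H^0(X,\mathcal N)\to\mathcal N|_{\operatorname{div}\bar t}$ is surjective. Lifting a generator of the target, we get $\bar u\in H^0(X,\mathcal N)$ that vanishes at no zero of $\bar t$.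

By Lemma 4, $H^1(\mathcal T,\mathcal L\mathcal J)=0$ and $H^1(\mathcal T,\mathcal L^2\mathcal J^2)=0$ (degrees $m$ and $2m$ on $X$). So $\bar t$ lifts to $t_0\in H^0(\mathcal T,\mathcal L)$ and $\bar u$ lifts to $u\in H^0(\mathcal T,\mathcal L^2\mathcal J)$. Put $s_0=bt_0^2+u\in H^0(\mathcal T,\mathcal L^2)$.

**Step 4: approximation by sections over $F$.** Let $t\in t_0+\pi^2H^0(\mathcal T,\mathcal L)$ and $s\in s_0+\pi^2H^0(\mathcal T,\mathcal L^2)$. Then $s-bt^2\equiv u$ modulo $\pi^2H^0(\mathcal T,\mathcal L^2)$. By (2), $\pi\in\mathcal J^J\subset\mathcal J$ and $\pi^2\in\mathcal J^{2J}\subset\mathcal J^2$. Therefore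
$$t|_X=\bar t,\qquad s-bt^2\in H^0(\mathcal T,\mathcal L^2\mathcal J)\ \text{ has image }\ \bar u\ \text{ in }H^0(X,\mathcal N). \tag{6}$$
For $i=1,2$, $H^0(\mathcal T,\mathcal L^i)$ is a lattice in $H^0(T_{F_v},L^i)=H^0(T,L^i)\otimes_FF_v$. So these pairs form a nonempty $v$-adically open set. Such a set is not contained in a proper Zariski closed subset, and the $F$-rational pairs are $v$-adically dense. Hence we may choose $(t,s)$ **over $F$** satisfying (6) with $C=C_{t,s}$ smooth.

**Step 5: $2J\mid I(C_{F_v})$.** Let $Q$ be a closed point of $C_{F_v}$ with residue field $F'$, so $\deg Q=ef$, and let $P\in T(F')$ be its image. By Lemma 3, $J\mid e$. If $f$ is even, then $2J\mid ef$.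

Let $f$ be odd. Let $x\in X$ be the closed point to which $P$ specializes, and trivialize $P^*\mathcal L$ over $\mathcal O_{F'}$. Then $t,s$ become elements of $\mathcal O_{F'}$, and $y\in F'$ is integral over $\mathcal O_{F'}$, hence in $\mathcal O_{F'}$. The equation of $C$ reads
$$y^2+ty+bt^2=-(s-bt^2). \tag{7}$$
By Lemma 1 the left side has valuation $2\min(v'(y),v'(t))$ unless $(y,t)=(0,0)$.

- Suppose $\bar t(x)\neq0$. Then $t$ is a unit, so the left side is a unit. But by (6) the right side lies in the image of $P^*\mathcal J$, an ideal of valuation $e/J\ge1$. This is a contradiction, so this case does not occur.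
- Suppose $\bar t(x)=0$. Then $\bar u(x)\ne0$, so by (6) $s-bt^2$ generates the invertible sheaf $\mathcal L^2\mathcal J$ near $x$. By Lemma 3 the right side of (7) has valuation exactly $e/J$. In particular it is nonzero, so $(y,t)\ne(0,0)$, and $e/J=2\min(v'(y),v'(t))$ is even. Hence $2J\mid e$.

In all cases $2J\mid\deg Q$.

**Step 6: conclusion.** We have $I(C)\mid2J$ by pullback from $T$, and $2J\mid I(C_{F_v})$ by Step 5. As $I(C_{F_v})\mid I(C)$, both indices equal $2J=I$. By (1), $I(C_K)=I$.

## 6. Odd index in genus at least two: fiber products over $\mathbb P^1$

Let $g\ge2$ and let $I=J$ be odd. Then $J\mid g-1$.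

**The case $J=1$.** Take the smooth projective model of $y^2=h(x)$ with $h\in F[x]$ separable of degree $2g+1$ if $\operatorname{char}F\neq2$ (for instance, a product of distinct linear factors), or of $y^2+y=x^{2g+1}$ if $\operatorname{char}F=2$. These curves have genus $g$ and a rational point at infinity, so they have index $1$ over $F$, and over $K$.

**The case $J\ge2$.** We want a curve mapping to $T$, so that $J$ divides its local index, with a degree $J$ map to $\mathbb P^1$, so that its index divides $J$. A fiber product $T\times_{\mathbb P^1}\mathbb P^1$ has both. Take $v,T$ from Proposition 5, a divisor $D$ of degree $J$ on $T$, and $L=\mathcal O(D)$; it is base point free with $h^0(L)=J$. Put $n=1+(g-1)/J\ge2$.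

**Step 1: a separable map $\varphi:T\to\mathbb P^1$ of degree $J$.** *Separability is what gives a finite branch locus.* Fix $0\ne a_0\in H^0(T,L)$, and let $\bar F$ be an algebraic closure of $F$. We list the sections $a_1$ over $\bar F$ to be avoided.

- For each zero $x$ of $a_0$, the sections vanishing at $x$ form a proper subspace, since $L$ is base point free.
- In characteristic $p$, consider the sections $a_1$ with $a_1/a_0=h^p$ for some $h\in\bar F(T)$. They form a linear subspace, as $\bar F$ is perfect and $p$-th powers are closed under addition. The condition $p\operatorname{div}(h)+\operatorname{div}(a_0)\ge0$ says that $h\in H^0(\lfloor\operatorname{div}(a_0)/p\rfloor)$. So the subspace is $p$-semilinearly isomorphic to this space, and its dimension is at most $\max(1,J/p)<J$.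

Each of these finitely many proper subspaces of $H^0(T,L)\otimes\bar F$ meets $H^0(T,L)$ in a proper $F$-subspace, because $H^0(T,L)$ spans. As $F$ is infinite, some $a_1\in H^0(T,L)$ lies outside all of them. Then $a_0,a_1$ have no common zero, so $\varphi=(a_0:a_1)$ is a morphism of degree $J$. It is separable: in characteristic $p$, a function that is not a $p$-th power in $\bar F(T)$ is a separating element. So $\varphi$ is generically étale.

**Step 2: the curve.** The map $\psi(x)=x^n+x$ on $\mathbb P^1$ has degree $n$ and is separable, since $nx^{n-1}+1$ is not the zero polynomial. Both branch loci are finite. For geometric points $\beta,\beta'$ the condition $\alpha(\beta)\ne\beta'$ on $\alpha\in PGL_2$ is open and nonempty. As $F$ is infinite, $PGL_2(F)$ is Zariski dense in $PGL_2$. So there is $\alpha\in PGL_2(F)$ such that $\alpha\psi$ and $\varphi$ have disjoint branch loci. Let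
$$C=T\times_{\varphi,\mathbb P^1,\alpha\psi}\mathbb P^1 .$$
Near each of its points $C$ is étale over $\mathbb P^1$ (where $\varphi$ is étale) or over $T$ (where $\alpha\psi$ is), so it is smooth of dimension one.

**Step 3: connectedness and genus.** $C$ is the pullback of the diagonal of $\mathbb P^1\times\mathbb P^1$ under the flat map $\varphi\times\alpha\psi$. So it is an effective divisor in $T\times\mathbb P^1$ with associated bundle $L\boxtimes\mathcal O(n)$, and
$$0\to L^{-1}\boxtimes\mathcal O(-n)\to\mathcal O_{T\times\mathbb P^1}\to\mathcal O_C\to0$$
is exact. Since $H^0(L^{-1})=H^0(\mathcal O(-n))=0$, the Künneth formula gives $H^1(L^{-1}\boxtimes\mathcal O(-n))=0$. So $h^0(\mathcal O_C)=1$, also geometrically, and $C$ is a curve. Further $\chi(\mathcal O_C)=0-(-J)(1-n)=-J(n-1)$, so $C$ has genus $1+J(n-1)=g$.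

**Step 4: the index.** The fiber of the second projection $C\to\mathbb P^1$ over a rational point is a divisor of degree $\deg\varphi=J$, so $I(C)\mid J$. Pushing zero-cycles forward along $C\to T$ over $F_v$ gives $J=I(T_{F_v})\mid I(C_{F_v})$, by (3). So $I(C)=I(C_{F_v})=J$, and $I(C_K)=J$ by (1).

## 7. Genus zero, genus one, and the existence statement with (b)

**Genus one, any $I\ge1$.** Take $T$ from Proposition 5 with $J=I$. By (3) and (1), $I(T)=I(T_{F_v})=I(T_K)=I$.

**Genus zero.** Here $I\mid-2$, so $I\in\{1,2\}$, and $\mathbb P^1$ has index $1$. For $I=2$ we repeat the opening example. Let $v$ be a nonarchimedean place of $F$ splitting completely in $F_1$, let $b\in F\cap\mathcal O_v$ be such that $U^2+U+\bar b$ is irreducible over $k_v$, and let $\pi\in F$ with $v(\pi)=1$. Consider the conic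
$$y^2+xy+bx^2=\pi z^2 .$$
It is smooth. If $\operatorname{char}F\ne2$, we need $1-4b\ne0$, and $1-4b$ is nonzero modulo $v$: it is $\equiv1$ in residue characteristic $2$ and a nonsquare otherwise. In characteristic $2$ the partial derivatives force $x=y=0$, and then $\pi z^2=0$ gives $z=0$.

Suppose the conic has a point over $F'/F_v$ with $ef$ odd. As $f$ is odd, Lemma 1 applies. If $z=0$, then $x=y=0$, which is impossible. So $z\ne0$, the left side has even valuation, and the right side has odd valuation $e+2v'(z)$, a contradiction. So the index over $F_v$ is even. As it divides $2$, the index over $F_v$ is $2$, and hence so is the index over $F$ and, by (1), over $K$.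

Every pair $(g,I)$ with $I\mid2g-2$ is now covered: $g\le1$ here, and $g\ge2$ in Section 5 ($I$ even) or Section 6 ($I$ odd). All curves are base changes to $K$ of curves over $F$ that have index $I$ over $F$. This proves the existence statement and (b).

## 8. One curve for several fields, infinitely many curves for one field

**Proof of (c).** In characteristic $0$ we have $F=\mathbb Q$. Apply Lemma 2 to each $K_i$ to get $F_1^{(i)}$, and use their compositum as $F_1$ in all constructions. A nonarchimedean place $v$ that splits completely in $F_1$ splits completely in each $F_1^{(i)}$, so all $K_i$ embed in $F_v$, and (1) applies to each of them. (For $I=1$, $g\neq1$ the curves above have a rational point, and nothing is needed.) So the single curve $C_{/\mathbb Q}$ has index $I$ over $\mathbb Q$ and over every $K_i$. $\square$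

**Proof of (a), case $I\ge2$.** *The place $v$ is at our disposal, and the curve built at $v$ has index $I$ at $v$, whereas any fixed curve has index $1$ at almost all places.* The constructions work for infinitely many $v$: for all but finitely many of the places completely split in a fixed $F_2$ (resp. $F_1$ if $g=0$). For each such $v$ they give a curve $C^{(v)}/F$ of genus $g$ with $I(C^{(v)}_{F_v})=I(C^{(v)}_K)=I$, and there is an $F$-embedding $K\hookrightarrow F_v$.

Suppose $C_1,\dots,C_i$ have been chosen. At all but finitely many $v$ these curves have good reduction, and by the Weil bound the reductions have points over $k_v$ once $\#k_v$ is large, which excludes only finitely many $v$; by Hensel's lemma the curves have $F_v$-points. Choose $v$ among these, and let $C_{i+1}=C^{(v)}$. If $C_{i+1,K}\cong C_{j,K}$ with $j\le i$, then base change along an $F$-embedding $K\hookrightarrow F_v$ would give $C_{i+1,F_v}\cong C_{j,F_v}$. But the first has index $I\ge2$ and the second has index $1$. So the $C_{i,K}$ are pairwise non-isomorphic.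

**Case $I=1$, $g=1$.** Take elliptic curves over $F$ with distinct $j$-invariants.

**Case $I=1$, $g\ge2$.** *We twist the curve of Section 6 by its hyperelliptic involution and show that few twists become isomorphic.* If $\operatorname{char}F\ne2$, let $C_d:dy^2=h(x)$ for $d\in F^\times$, with $h$ separable of degree $2g+1$. If $\operatorname{char}F=2$, let $C_d:y^2+y=x^{2g+1}+d$ for $d\in F$. All these have genus $g$ and a rational point at infinity. Let $\wp(r)=r^2+r$. Say that $d,d'\in F$ are $K$-equivalent if $d/d'\in K^{\times2}$, resp. if $d-d'\in\wp(K)$.

Let $\bar K$ be an algebraic closure of $K$, and let $C$ be $C_1$, resp. $C_0$. Over $\bar K$ all $C_d$ become isomorphic to $C$ by isomorphisms compatible with $x$. Let $\theta:C_{d,K}\cong C_{d',K}$. The hyperelliptic involution of a curve of genus $\ge2$ is unique, so $\theta$ respects the involutions and induces an automorphism $\bar\theta$ of the quotient $\mathbb P^1_K$ with coordinate $x$. Over $\bar K$, $\bar\theta$ is induced by an automorphism of $C_{\bar K}$. As $g\ge2$, the group $\mathrm{Aut}(C_{\bar K})$ is finite, so $\bar\theta$ lies in a finite set $\Phi\subset PGL_2(\bar K)$ that does not depend on $d,d'$.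

Fix $d$, and suppose that $\theta':C_{d,K}\cong C_{d',K}$ and $\theta'':C_{d,K}\cong C_{d'',K}$ induce the same element of $\Phi$. Then $\theta''\theta'^{-1}$ is an isomorphism $C_{d',K}\cong C_{d'',K}$ compatible with $x$, so the two function fields are isomorphic quadratic extensions of $K(x)$. By Kummer theory, $d'/d''\in K(x)^{\times2}\cap K=K^{\times2}$. In characteristic $2$, by Artin–Schreier theory, $d'-d''\in\wp(K(x))\cap K=\wp(K)$, since $r^2+r$ is constant only if $r$ has no poles. So $d',d''$ are $K$-equivalent. Hence each $K$-isomorphism class contains curves $C_d$ from at most $\#\Phi$ classes under $K$-equivalence.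

It remains to see that $F$ meets infinitely many such classes. The group $F^\times/F^{\times2}$ is infinite, as the primes of $\mathbb Z$, resp. the monic irreducible polynomials of $\mathbb F_p[x_1]$, have independent classes. In characteristic $2$, $F/\wp(F)$ is infinite: a nonzero polynomial in $x_1$ with only odd exponents is not of the form $r^2+r$, because $r$ would be a nonconstant polynomial, and then $r^2+r$ has even degree; so $x_1,x_1^3,x_1^5,\dots$ are independent. A nontrivial class of $F^\times/F^{\times2}$, resp. $F/\wp(F)$, that becomes trivial over $K$ corresponds to a separable quadratic extension of $F$ inside $K$, and distinct classes give distinct extensions. Such extensions lie in the algebraic closure $\tilde F$ of $F$ in $K$. It is finite over $F$: if $F'\subset K$ is finite of degree $n$ over $F$, then $[F'(z):F(z)]=n\le[K:F(z)]$. A finite extension has only finitely many separable subextensions. So only finitely many classes die over $K$, and infinitely many classes under $K$-equivalence are represented by elements of $F$. Hence the $C_{d,K}$ fall into infinitely many isomorphism classes. $\square$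

The exclusion of $(g,I)=(0,1)$ in (a) is necessary: a curve of genus $0$ and index $1$ has a line bundle of degree $1$. By Riemann–Roch this bundle has a nonzero section, whose zero is a rational point, so the curve is isomorphic to $\mathbb P^1$.
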